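# Acylindrical trees without quasi-convex or malnormal splittings

Throughout, groups are at most countable, actions are by isometries, and trees are simplicial with the natural edge metric. Groups act on trees without inversions unless the contrary is said. We use two elementary facts about such actions. The fixed set of a subgroup is empty or a subtree; in particular, a subgroup fixing two edges fixes the whole path between them. And a group with a bounded orbit fixes a vertex, because the finite-diameter subtree spanned by the orbit has a center, which is a vertex or the midpoint of an edge, and a fixed midpoint without inversions gives a fixed vertex.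

## 1. When two-edge paths have bounded stabilizers

**Definitions.** Let $G$ act on a tree $T$, and let $k\ge 0$, $C>0$. The action is *$(k,C)$-acylindrical* if the pointwise stabilizer of every edge path (without backtracking) of length at least $k$ has at most $C$ elements. It is *acylindrical* if this holds for some $k,C$. It is *non-elementary* if the limit set of $G$ in the boundary of $T$ has more than two points; for acylindrical actions this means that $G$ has unbounded orbits and is not virtually cyclic. A group is *acylindrically arboreal* if it has a non-elementary acylindrical action on some tree.

A *splitting* of $G$ over $H$ is a decomposition of $G$ as an amalgam $G_1*_HG_2$ or an HNN extension over $H$. The edges of its Bass–Serre tree correspond to the cosets $gH$, and the stabilizer of the edge $gH$ is $gHg^{-1}$. The splitting is *non-trivial* if $G$ fixes no vertex of this tree, and *non-elementary* if the action on this tree is non-elementary. A subgroup $H\le G$ is *malnormal* if $gHg^{-1}\cap H=\{1\}$ for all $g\in G\setminus H$.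

For example, the free factor $\langle a\rangle$ is malnormal in the free group $F(a,b)$, while $2\mathbb Z$ is not malnormal in $\mathbb Z$.

Malnormal edge groups and short acylindricity are nearly the same thing.

**Theorem 1.** A finitely generated torsion-free, not virtually cyclic group $G$ has a non-elementary splitting over a malnormal subgroup if and only if it has a non-elementary $(2,C)$-acylindrical action without inversions on a tree, for some $C$.

**From the splitting to the action.** Let $H$ be malnormal and let $G$ split over $H$ non-elementarily. A path of length at least $2$ in the Bass–Serre tree contains distinct edges $gH\ne g'H$. Its stabilizer lies in $gHg^{-1}\cap g'Hg'^{-1}$, which is conjugate to $H\cap xHx^{-1}$ with $x=g^{-1}g'\notin H$, hence trivial. So the action is $(2,1)$-acylindrical, and it is non-elementary by assumption.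

**From the action to the splitting.** The aim is to pass to a tree with one orbit of edges and read off the edge group. Let $G$ act on $S$ non-elementarily and $(2,C)$-acylindrically. Orbits are unbounded, so $G$ fixes no vertex. By a theorem of Serre, a finitely generated group acting without inversions and without a fixed vertex contains a hyperbolic element $g$. Let $e$ be an edge on the axis of $g$, and let $S'$ be the tree obtained from $S$ by collapsing every edge outside the orbit $Ge$. The edges of $S'$ are the edges in $Ge$, with the same stabilizers, and $G$ acts on $S'$ without inversions, since an element preserving an edge of $S'$ preserves, hence fixes pointwise, the corresponding edge of $S$.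

A subgroup fixing two distinct edges of $S'$ fixes two distinct edges of $S$, hence a path of length at least $2$ in $S$. So it has at most $C$ elements, and being torsion-free it is trivial. Two consequences follow. First, $S'$ is $(2,C)$-acylindrical. Second, put $H=\mathrm{Stab}(e)$; if $x\notin H$ then $xe\ne e$, so $H\cap xHx^{-1}=1$, that is, $H$ is malnormal.

It remains to see that the action on $S'$ is non-elementary. For vertices of $S$, the distance of their images in $S'$ is the number of edges of $Ge$ on the $S$-geodesic between them. If $x$ is a vertex of the axis of $g$, then $[x,g^nx]$ contains a translate of $e$ by a power of $g$ in each of its $n$ fundamental segments, so this number is at least $n$. Orbits in $S'$ are thus unbounded, and $G$ is not virtually cyclic. Since $S'$ has one edge orbit, it is the Bass–Serre tree of a splitting of $G$ over $H$. $\square$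

What changes if we only know that stabilizers of paths of length $3$ are bounded?

## 2. Paths of length three, height, and the statements

Here is the smallest example by hand. Let $A=F(a,b)$, $N=\langle a\rangle$, $B=\langle t\rangle\cong\mathbb Z$, and identify $a=t^2$. Then $L=A*_NB=F(t,b)$. At a vertex of type $B$ in the Bass–Serre tree there are two edges, with the same infinite stabilizer, because $N$ is normal in $B$. So this tree is not $(2,C)$-acylindrical for any $C$. But of two adjacent vertices one is of type $A$, and at a type-$A$ vertex two distinct edges have trivial common stabilizer, because $N$ is malnormal in $A$. So the tree is $(3,1)$-acylindrical. The proof of Theorem 1 fails on this tree exactly where we said that an element fixing two edges lies in a finite group: two edges may span a path of length exactly $2$. Collapsing does not help either, since there is only one edge orbit. In this example no harm is done. The group has another tree, from $\langle t\rangle*\langle b\rangle$, with trivial edge groups; moreover $N$ itself is quasi-convex.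

Recall that a *hyperbolic group* is a finitely generated group whose Cayley graph (for a finite generating set) is $\delta$-hyperbolic. A subgroup $E$ is *quasi-convex* if, for some $\kappa$, every geodesic of the Cayley graph with endpoints in $E$ lies in the $\kappa$-neighborhood of $E$. A splitting of a hyperbolic group over a quasi-convex subgroup induces an acylindrical action on the Bass–Serre tree (Gitik, Mj, Rips and Sageev), and so does a splitting of any group over a malnormal subgroup, as we just saw. Conversely one may ask, following William D. Cohen, "Groups Acting Acylindrically on Trees", arXiv:2306.12192 (2023): *does every acylindrically arboreal hyperbolic group have a non-elementary splitting over a quasi-convex or malnormal subgroup?* One is free to change the tree.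

A single notion covers both kinds of subgroup.

**Definition.** $H\le G$ has *height at most $n$* if $\bigcap_{i=0}^n g_iHg_i^{-1}$ is finite whenever $g_0H,\dots,g_nH$ are distinct cosets. It has *finite height* if this holds for some $n$.

A malnormal subgroup has height at most $1$. A subgroup of finite index $k$ has height at most $k$, vacuously. An infinite normal subgroup of infinite index does not have finite height, since all its conjugates coincide. Quasi-convex subgroups of hyperbolic groups have finite height (Gitik–Mj–Rips–Sageev, *Widths of subgroups*, Trans. AMS 1998); what we need from this we shall prove directly.

Finite height of the edge group always gives acylindricity when $G$ is hyperbolic: if the edge group $H$ has height at most $n$, a path with $n+1$ edges $g_0H,\dots,g_nH$ has finite stabilizer, and finite subgroups of a hyperbolic group have bounded order.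

**Theorem 2.** There is a hyperbolic group $L=A*_NB$ such that

* (a) the action of $L$ on the Bass–Serre tree of $A*_NB$ is non-elementary and $(3,C)$-acylindrical for some $C$;
* (b) every action of $L$ on a tree, each of whose edge stabilizers has finite height or is quasi-convex, has a global fixed vertex.

Hence $L$ is an acylindrically arboreal hyperbolic group with no non-trivial (in particular no non-elementary) splitting over a quasi-convex or malnormal subgroup, and the answer to the question is no.

**Theorem 3.**

* (i) Every hyperbolic group $P$ embeds as a quasi-convex subgroup in a group $L$ as in Theorem 2. If $P$ is torsion-free, $L$ can be taken torsion-free, with the action in (a) being $(3,1)$-acylindrical.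
* (ii) The constant $3$ is optimal: no $L$ satisfying (b) has a non-elementary $(2,C)$-acylindrical action on a tree (inversions allowed), for any $C$.

## 3. Two escape routes from a bad edge group

The example suggests a candidate: $L=A*_NB$ with $N$ infinite and normal in $B$, so that two-edge stabilizers are infinite, with $N$ close to malnormal in $A$, so that three-edge stabilizers are finite. If moreover $B/N$ is infinite, then $N$ does not have finite height in $L$, so this splitting is not of the required kind. A sensible person would now choose the easiest such $A$ and $B$. But $L$ may split in other ways.

**Escape through $A$.** Take $A=N*\mathbb Z$. Then $N$ is malnormal in $A$, but $L=(N*\mathbb Z)*_NB=B*\mathbb Z$ splits over the trivial group. So $A$ must not act freely on trees as it pleases; it should be rigid.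

**Escape through $B/N$.** This one is less visible.

**Lemma 4.** Let $L=A*_NB$ and $N\le B_1\le B$. Then $L=(A*_NB_1)*_{B_1}B$. If $N\ne A$ and $B_1\ne B$, this splitting is non-trivial.

*Proof.* A homomorphism from the right-hand side to a group consists of homomorphisms on $A$, $B_1$ and $B$, where those on $A,B_1$ agree on $N$ and that on $B$ extends that on $B_1$. This is the same as a pair of homomorphisms on $A$ and $B$ agreeing on $N$. So both sides have the same universal property. An element of $A\setminus N$ lies in $A*_NB_1$ but not in $B_1$, since $A\cap B=N$ in $L$; so if $B_1\ne B$, the edge group is proper in both factors, and $L$ fixes no vertex. $\square$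

Now suppose that $L$ is hyperbolic and not virtually cyclic, that $N\neq A$, that $B$ is quasi-convex in $L$, and that $B/N$ has a proper subgroup of finite index, with preimage $B_1\ne B$ in $B$. Then $B_1$ is within finite Hausdorff distance of $B$, so it is quasi-convex, and Lemma 4 gives a non-trivial splitting of $L$ over $B_1$. It is acylindrical by the result of Gitik, Mj, Rips and Sageev, hence non-elementary. So a candidate of this kind fails *whenever $B/N$ has a proper finite-index subgroup*.

To close both routes we shall require that $A$ fixes a vertex in every tree and that $B/N$ has no proper finite-index subgroup. The next section shows that no further route exists.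

## 4. Why nothing else can escape

We use two textbook facts about a hyperbolic group: the orders of its finite subgroups are bounded, and every infinite subgroup contains an element of infinite order.

The first step is to show that an edge group that is well behaved and contains $N$ must swallow almost all of $B$.

**Lemma 5.** Let $L$ be hyperbolic, let $N\le B\le L$ with $N$ infinite and normal in $B$, and let $N\le E\le L$. If $E$ is quasi-convex or has finite height, then $[B:B\cap E]<\infty$.

*Proof.* The index $[B:B\cap E]$ is the number of distinct cosets $bE$ with $b\in B$. For every $b\in B$ we have
$$bEb^{-1}\ \ge\ bNb^{-1}=N. \tag{1}$$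

**Finite height.** Let $E$ have height at most $n$. If there were $n+1$ distinct cosets $b_iE$ with $b_i\in B$, then $\bigcap b_iEb_i^{-1}$ would be finite, but it contains the infinite group $N$ by (1). So there are at most $n$ cosets.

**Quasi-convex.** The plan is to show that all the cosets $bE$ come close to one fixed point. Work in a Cayley graph where each side of a geodesic triangle lies in the $\delta$-neighborhood of the other two, and where $E$ is $\kappa$-quasi-convex. Left multiplication is an isometry, so each $bE$ is also $\kappa$-quasi-convex with the same $\kappa$. Choose $h\in N$ of infinite order. The map $n\mapsto h^n$ is a quasi-geodesic line, so by the Morse lemma there is $D$, depending only on $h$, such that every geodesic $[h^{-n},h^n]$ with $n\ge1$ contains a point $q_n$ within $D$ of $1$.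

Fix $b\in B$. By (1), $h\in bEb^{-1}$, so $h^nb=b(b^{-1}h^nb)\in bE$ for all $n\in\mathbb Z$. Hence a geodesic $\sigma_n=[h^{-n}b,h^nb]$ lies in the $\kappa$-neighborhood of $bE$. Consider the quadrilateral with vertices $h^{-n},h^n,h^nb,h^{-n}b$. The point $q_n$ is within $2\delta$ of one of the other three sides. The sides $[h^{\pm n},h^{\pm n}b]$ have length $|b|$, so their distance from $q_n$ is at least $d(1,h^{\pm n})-D-|b|$, which exceeds $2\delta$ for $n$ large. For such $n$, $q_n$ is within $2\delta$ of $\sigma_n$. Hence $bE$ contains an element within $D+2\delta+\kappa$ of $1$. This radius does not depend on $b$. The ball is finite and distinct cosets are disjoint, so there are finitely many cosets $bE$. $\square$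

Now the two rigidity requirements combine.

**Lemma 6.** Let $L$ be a hyperbolic group generated by subgroups $A$ and $B$, and let $N\le A\cap B$ be such that $N$ is infinite and normal in $B$, $B/N$ has no proper finite-index subgroup, and $A$ has a fixed vertex in every action on a tree without inversions. Then $L$ satisfies (b) of Theorem 2.

*Proof.* Let $L$ act on a tree $S$ with every edge stabilizer quasi-convex or of finite height. Then $A$ fixes a vertex $v$. We show that $B$ fixes the same $v$. Since $N\le A$, the fixed subtree $S^N$ contains $v$; since $N$ is normal in $B$, the subtree $S^N$ is $B$-invariant.

**$B$ fixes every edge of $S^N$.** Let $e$ be an edge of $S^N$, with stabilizer $E\ge N$. By Lemma 5, $B\cap E$ has finite index in $B$. It contains $N$, so $(B\cap E)/N$ is a finite-index subgroup of $B/N$. By hypothesis it is all of $B/N$, so $B\le E$.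

**$B$ fixes $v$.** If $S^N=\{v\}$, then $B$ fixes $v$ because it preserves $S^N$. Otherwise $v$ is an endpoint of an edge of the tree $S^N$, and $B$ fixes that edge.

So $A$ and $B$ both fix $v$, and $L=\langle A,B\rangle$ fixes $v$. $\square$

The other half of Theorem 2 asks for acylindricity, which is a condition on $N$ inside $A$ alone.

**Lemma 7.** Let $L=A*_NB$ be hyperbolic, with $N\ne A$, $N\ne B$, with $B$ not virtually cyclic, and with $N\cap aNa^{-1}$ finite for every $a\in A\setminus N$. Then $L$ satisfies (a) of Theorem 2, with $C$ the maximal order of a finite subgroup of $L$.

*Proof.* A path of length at least $3$ has two adjacent interior vertices, and one of them is a translate of the vertex with stabilizer $A$. After translating (which conjugates the stabilizer), the path passes through that vertex along distinct edges $aN\ne a'N$ with $a,a'\in A$. So its stabilizer lies in $aNa^{-1}\cap a'Na'^{-1}$, a conjugate of $N\cap xNx^{-1}$ with $x=a^{-1}a'\in A\setminus N$. This is finite, so the path stabilizer has at most $C$ elements.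

Vertex stabilizers are the conjugates of $A$ and $B$. These are proper subgroups: if $A=L$ then $B\le A$, so $B=A\cap B=N$, which is excluded, and likewise with $A$ and $B$ exchanged. So $L$ fixes no vertex and its orbits are unbounded. As $L\ge B$, $L$ is not virtually cyclic. Hence the action is non-elementary. $\square$

So we need $N\trianglelefteq B$ with $B$ hyperbolic, $N$ infinite, and $B/N$ infinite, not virtually cyclic and without proper finite-index subgroups. We also need $A\ge N$ with fixed vertices in all trees and with $N$ almost malnormal. And the amalgam has to be hyperbolic, although $N$ is not quasi-convex in $L$ (by Lemma 5 with $E=N$, since $B/N$ is infinite).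

## 5. Exchanging a peripheral subgroup

The tool for hyperbolicity is relative hyperbolicity in the sense of Osin (*Relatively hyperbolic groups*, Mem. AMS 2006), which asks nothing of the peripheral subgroups themselves.

**Definition.** $G$ is *hyperbolic relative to* a finite family of subgroups $\{H_\lambda\}$ if there are a finite set $X\subset G$ and a finite set $\mathcal R\subset F:=F(X)*(\ast_\lambda H_\lambda)$ such that $G=F/\langle\langle\mathcal R\rangle\rangle$ and the following holds for some $c$: every word $W$ over $X^{\pm1}\cup\bigsqcup_\lambda(H_\lambda\setminus1)$ that is trivial in $G$ is equal in $F$ to a product of at most $c|W|$ conjugates of elements of $\mathcal R^{\pm1}$. The least number of conjugates needed is $\mathrm{Area}(W)$.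

For example, $F(X)*H$ with $X$ finite is hyperbolic relative to $\{H\}$ with $\mathcal R=\emptyset$, for any group $H$ at all. A hyperbolic group is hyperbolic relative to $\{1\}$, since a finite presentation of it has linear Dehn function. Adding or deleting a trivial peripheral subgroup changes nothing. We use:

* **R1** (Osin, Mem. AMS, Prop. 2.36). If $G$ is hyperbolic relative to $\{H_\lambda\}$, then $H_\lambda\cap gH_\lambda g^{-1}$ is finite for $g\notin H_\lambda$.
* **R2** (Osin, Mem. AMS, Cor. 2.41; also Farb). If $G$ is hyperbolic relative to finitely many hyperbolic groups, $G$ is hyperbolic.
* **R3** (Osin, Mem. AMS, Lemma 5.4). Peripheral subgroups of finitely generated relatively hyperbolic groups are undistorted.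

Fact R1 says that asking $A$ to be hyperbolic relative to $N$ gives the almost malnormality in Lemma 7. The next lemma shows that it also makes $L$ hyperbolic. (See also Dahmani, *Combination of convergence groups*, Geom. Topol. 2003, Thm 0.1(2).)

**Lemma 8.** Let $A$ be hyperbolic relative to $\{N\}\cup\mathcal P$ with $\mathcal P$ finite, and let $N$ be a subgroup of a group $B$. Then $L=A*_NB$ is hyperbolic relative to $\{B\}\cup\mathcal P$.

*Proof.* **The presentation.** Let $X,\mathcal R,c$ be as in the definition for $A$, and put $F_A=F(X)*N*(\ast\mathcal P)$ and $F_L=F(X)*B*(\ast\mathcal P)$. Then $F_L=F_A*_NB$. Killing $\mathcal R\subset F_A$ turns this into $A*_NB$, by comparing universal properties. So $L=F_L/\langle\langle\mathcal R\rangle\rangle$, with the same finite $X$ and $\mathcal R$.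

**The area bound.** Let $W$ be a word over $X^{\pm1}$, $B\setminus1$ and the sets $P\setminus1$ $(P\in\mathcal P)$ that is trivial in $L$. We prove $\mathrm{Area}(W)\le c|W|$, with the same $c$, by induction on the number $m$ of letters of $W$ from $B\setminus N$. Area does not change under cyclic permutation, which is a conjugation in $F_L$.

If $m=0$, then $W$ is a word for $A$, and it is trivial in $A$ because $A$ embeds in $L$. The bound for $A$ applies, since $F_A\le F_L$.

If $m=1$, then up to cyclic permutation $W=bU$ with $b\in B\setminus N$ and $U$ representing an element of $A$. Then $b\in A\cap B=N$, a contradiction; this case does not occur.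

Let $m\ge2$. Up to cyclic permutation, $W=b_1U_1\cdots b_mU_m$ with $b_i\in B\setminus N$ and $U_i$ (possibly empty) words representing elements of $A$. If no $U_i$ represented an element of $N$, this would be a reduced product in the amalgam, hence non-trivial by the normal form theorem. So some $U_i$ represents an element $n\in N$. The word $U_in^{-1}$ is trivial in $A$ and has length at most $|U_i|+1$ (omit the last letter if $n=1$). Writing
$$\alpha U_i\beta=\alpha(U_in^{-1})\alpha^{-1}\cdot\alpha n\beta, \tag{2}$$
we see that replacing $U_i$ by $n$ costs at most $c(|U_i|+1)$ conjugates. Next, replace the product $b_inb_{i+1}$ (indices cyclic; permute cyclically if needed) by the single element $b_inb_{i+1}\in B$, deleted if trivial. This is an equality in $F_L$ and costs nothing. The part $b_iU_ib_{i+1}$ of length $|U_i|+2$ has become at most one letter. The new word thus has length at most $|W|-|U_i|-1$, and at most $m-1$ letters from $B\setminus N$. By induction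
$$\mathrm{Area}(W)\le c(|W|-|U_i|-1)+c(|U_i|+1)=c|W|.\qquad\square$$

## 6. The group $B$: a normal subgroup whose quotient has no finite quotients

We use two published facts.

* **B1** (Higman 1951). The group $Q=\langle a_i\ (i\in\mathbb Z/4)\mid a_{i+1}^{-1}a_ia_{i+1}=a_i^2\rangle$ is finitely presented, infinite, contains $BS(1,2)$, and has no non-trivial finite quotient.
* **B2** (Rips, Bull. LMS 1982). For every finitely presented $Q$ and $\lambda>0$ there is an exact sequence $1\to N\to B\to Q\to1$ with $N$ finitely generated and $B$ given by a finite $C'(\lambda)$ presentation. For $\lambda\le1/6$, $B$ is hyperbolic.

The absence of finite quotients has a short proof. In a finite quotient let $n_i$ be the order of the image of $a_i$. Conjugating $a_i$ by $a_{i+1}^{n_{i+1}}$ gives $a_i=a_i^{2^{n_{i+1}}}$ in the quotient, so $n_i$ divides $2^{n_{i+1}}-1$. If not all $n_i$ are $1$, let $p$ be the smallest prime dividing some $n_i$. Then $p$ is odd, and the order of $2$ modulo $p$ is greater than $1$, less than $p$, and divides $n_{i+1}$. So $n_{i+1}$ has a prime factor smaller than $p$, a contradiction.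

Consequently $Q$ has no proper finite-index subgroup, since the normal core of one would give a non-trivial finite quotient. Also $Q$ is not hyperbolic: in $BS(1,2)=\langle a,t\mid t^{-1}at=a^2\rangle$ the element $a$ has infinite order, and $|a^{2^n}|=|t^{-n}at^n|$ grows at most linearly in $n$, whereas in a hyperbolic group $|a^m|$ grows linearly in $m$. In particular $Q$ is not virtually cyclic.

Now take $N$ and $B$ from B2 for this $Q$, with $\lambda\le1/6$.

* $B$ is hyperbolic and $N$ is finitely generated.
* $N$ is infinite: otherwise $Q=B/N$ would be quasi-isometric to $B$, hence hyperbolic.
* $[B:N]=\infty$, so $N\ne B$.
* $B$ is not virtually cyclic, because its quotient $Q$ is not.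

## 7. The group $A$: pushing $N$ into a group with property (T)

We need $A$ rigid on trees and hyperbolic relative to the given $N$. Recall that a countable group has *property (T)* if each of its actions by affine isometries on a real Hilbert space has a fixed point; for countable groups this is equivalent to the definition by almost invariant vectors, by the Delorme–Guichardet theorem. Quotients inherit (T).

* **A1.** A torsion-free uniform lattice $K$ in $Sp(2,1)$ is a torsion-free non-elementary hyperbolic group with property (T). Countable groups with (T), hence also their quotients, have a fixed vertex in every action on a tree without inversions (Watatani 1982; Alperin).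

The second sentence can be seen as follows. Let $\Gamma$ act on a tree, and for vertices $v,w$ let $c(v,w)$ be the function on oriented edges that is $1$ on the edges of the path from $v$ to $w$, $-1$ on their reverses, and $0$ elsewhere. Then $c(u,v)+c(v,w)=c(u,w)$ and $\|c(v,w)\|^2=2d(v,w)$ in $\ell^2$. Fix $v$. With $\pi$ the permutation representation, $g\cdot\xi=\pi(g)\xi+c(v,gv)$ is an affine isometric action, because $\pi(g)c(v,hv)+c(v,gv)=c(v,ghv)$. A fixed point makes the orbit of $0$ bounded, so $d(v,gv)$ is bounded in $g$, and $\Gamma$ fixes a vertex.

How do we get $N$ into such a group? Form a free product $N*K$ and pass to a quotient in which the finitely many generators of $N$ become elements of the image of $K$, without damaging $N$. The quotient is then a quotient of $K$, and has (T). Osin's small cancellation theorem does this. For an infinite-order element $f$ put $E_G(f)=\{g: gf^ng^{-1}=f^{\pm n}\text{ for some }n\ge1\}$. Two elements are *commensurable* if some non-trivial powers of them are conjugate. If $G$ is hyperbolic relative to $\{H_\lambda\}$, a subgroup $H\le G$ is *suitable* if it contains two non-commensurable infinite-order elements $f_1,f_2$, not conjugate into any $H_\lambda$, with $E_G(f_1)\cap E_G(f_2)=1$. For example, $F(x,y)$ is suitable in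 itself relative to $\{1\}$: take $f_1=x$, $f_2=y$. Here $E(x)=\langle x\rangle$ and $E(y)=\langle y\rangle$, and non-trivial powers of $x$ and $y$ are not conjugate, as one sees in the abelianization.

* **A2** (Osin, *Small cancellations over relatively hyperbolic groups and embedding theorems*, Ann. of Math. 2010, Thm 2.4). Let $G$ be hyperbolic relative to $\{H_\lambda\}$, $H\le G$ a suitable subgroup, $t_1,\dots,t_m\in G$. Then there is an epimorphism $\eta:G\to\bar G$, injective on $\bigcup H_\lambda$, such that $\bar G$ is hyperbolic relative to $\{\eta(H_\lambda)\}$, all $\eta(t_i)\in\eta(H)$, and $\eta(H)$ is suitable in $\bar G$. If $G$ is torsion-free, $\bar G$ can be taken torsion-free.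

With Theorem 3(i) in view we carry along an arbitrary hyperbolic group $P$; for Theorem 2 take $P=1$. Let $K$ be as in A1 and put $G_0=N*P*K$. The group $K$ is hyperbolic relative to $\{1\}$. Lemma 8, applied twice with trivial amalgamated subgroup, shows that $G_0$ is hyperbolic relative to $\{N,P\}$.

**Lemma 9.** $K$ is suitable in $G_0$.

*Proof.* **From $G_0$ to $K$.** First we show that the relevant notions can be computed in $K$. Write $G_0=M*K$ with $M=N*P$. In the Bass–Serre tree of $M*K$ edge stabilizers are trivial, so a non-trivial element fixes at most one vertex. Let $v$ be the vertex with stabilizer $K$. If $1\ne k\in K\cap gKg^{-1}$, then $k$ fixes $v$ and $gv$, so $gv=v$ and $g\in K$. Thus $K$ is malnormal in $G_0$. Also no non-trivial element of $K$ is conjugate into $M$, hence none into $N$ or $P$: the retraction $M*K\to K$ that kills $M$ fixes $K$.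

Let $1\ne f\in K$; it has infinite order. If $gf^ng^{-1}=f^{\pm n}$ with $n\geq 1$, then $K\cap gKg^{-1}\ne1$, so $g\in K$. Hence $E_{G_0}(f)=E_K(f)$. In a hyperbolic group this is virtually cyclic, and here it is torsion-free, so it is infinite cyclic. In the same way, if non-trivial powers of two elements of $K$ are conjugate by $g\in G_0$, then $g\in K$. So elements of $K\setminus1$ commensurable in $G_0$ are commensurable in $K$.

**Two non-commensurable elements.** Suppose that all non-trivial elements of $K$ are commensurable in $K$ to one element $f$. Let $\varphi$ be a homogeneous quasimorphism: $|\varphi(xy)-\varphi(x)-\varphi(y)|\le D$ and $\varphi(x^n)=n\varphi(x)$ for all $n\in\mathbb Z$. Since $\varphi(g^{-1})=-\varphi(g)$, we get $|n|\,|\varphi(gxg^{-1})-\varphi(x)|=|\varphi(gx^ng^{-1})-\varphi(x^n)|\le2D$ for all $n$, so $\varphi$ is conjugation invariant. For $x\ne1$ there are $m,n\ne0$ with $x^m$ conjugate to $f^n$, so $m\varphi(x)=n\varphi(f)$. Thus $\varphi$ is determined by $\varphi(f)$, and the space of homogeneous quasimorphisms on $K$ has dimension at most $1$. But on a non-elementary hyperbolic group it is infinite-dimensional (Epstein–Fujiwara, Topology 1997). So there are non-commensurable $f_1,f_2\in K\setminus1$.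

**Trivial intersection.** Write $E_{G_0}(f_i)=\langle r_i\rangle$, $f_1=r_1^p$, $f_2=r_2^t$. If the intersection contained $z=r_1^q=r_2^s\ne1$, then
$$f_1^{qt}=r_1^{pqt}=z^{pt}=r_2^{spt}=f_2^{sp}$$
with non-zero exponents, so $f_1$ and $f_2$ would be commensurable, a contradiction. $\square$

Now apply A2 to $G_0$ with $H=K$ and with $t_1,\dots,t_m$ a finite generating set of $N$ together with one of $P$. This is where we need that $N$ is finitely generated. Put $A=\bar G$.

* $\eta$ is injective on $N$ and on $P$. We identify them with their images; $A$ is hyperbolic relative to $\{N,P\}$.
* $\eta(N),\eta(P)\le\eta(K)$, and $A$ is generated by $\eta(N),\eta(P),\eta(K)$, so $A=\eta(K)$. Hence $A$ has (T) and by A1 fixes a vertex in every tree on which it acts without inversions.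
* $A=\eta(K)$ is suitable in $A$, so it contains an element not conjugate into $N$. Hence $N\ne A$.
* $N\cap aNa^{-1}$ is finite for $a\in A\setminus N$, by R1.

## 8. Assembling Theorem 2

Put $L=A*_NB$, with $B$ from Section 6 and $A$ from Section 7.

**$L$ is hyperbolic.** By Lemma 8, $L$ is hyperbolic relative to $\{B,P\}$. Both are hyperbolic, so $L$ is hyperbolic by R2.

**Part (a).** We have $N\ne A$, $N\ne B$, $B$ not virtually cyclic, and $N\cap aNa^{-1}$ finite for $a\in A\setminus N$. Apply Lemma 7.

**Part (b).** $L$ is generated by $A$ and $B$; $N$ is infinite and normal in $B$; $B/N=Q$ has no proper finite-index subgroup; and $A$ fixes a vertex in every tree. Apply Lemma 6.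

**No splittings.** A non-trivial splitting over $E$ gives an action without a global fixed vertex whose edge stabilizers are the conjugates of $E$. If $E$ is malnormal, so are its conjugates, and they have height at most $1$. If $E$ is $\kappa$-quasi-convex, so is every conjugate $gEg^{-1}$, with another constant. Indeed, for $x,y\in gEg^{-1}$ we have $xg,yg\in gE$, and $[x,y]$ lies within $2\delta+|g|$ of $[xg,yg]$, which lies within $\kappa$ of $gE$, which lies within $|g|$ of $gEg^{-1}$. So in both cases (b) would give a global fixed vertex, a contradiction. By (a), $L$ is acylindrically arboreal. Taking $P=1$, this proves Theorem 2. $\blacksquare$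

To see what Higman's group contributes, run the construction with $Q=\mathbb Z^2$ instead. Since $\mathbb Z^2$ is infinite, not hyperbolic and not virtually cyclic, the list in Section 6 still holds, and $L$ is hyperbolic and satisfies (a). But $B$ is finitely generated and, by R3, undistorted, hence quasi-convex in $L$. So the discussion after Lemma 4 provides a non-elementary splitting of $L$ over the quasi-convex preimage of $2\mathbb Z\times\mathbb Z$ in $B$.

Theorem 2 also says that the implication at the end of the definition of height in Section 2 (finite height of the edge group implies acylindricity, for hyperbolic groups) has no converse, even if one may change the splitting: $L$ has a non-elementary acylindrical splitting but no non-trivial splitting over a subgroup of finite height. Theorem 2 does not address whether a hyperbolic group that splits over a subgroup of finite height must also split over a quasi-convex or malnormal subgroup.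

## 9. Prescribed quasi-convex subgroups, and why three edges are needed

**Proof of Theorem 3(i): the embedding.** Let $P$ be any hyperbolic group and let $L$ be the group of Section 8 built from $P$. It satisfies (a) and (b), and $P\le A\le L$. As $L$ is finitely generated and hyperbolic relative to $\{B,P\}$, $P$ is undistorted in $L$ by R3. A finitely generated undistorted subgroup of a hyperbolic group is quasi-convex: geodesics of the subgroup are quasi-geodesics of the group, and the Morse lemma applies. So $P$ is quasi-convex in $L$.

**The torsion-free case: $B$.** Let $P$ be torsion-free. We choose $\lambda\le1/8$ in B2 and show that $B$ is torsion-free. In Rips' presentation the generators are those of $Q$, written $x_i$, together with the generators $a_1,a_2$ of $N$. Each relator has the form $uw$, where $u$ is either a (cyclically reduced) relator of $Q$ or a word $x_i^{\pm1}a_jx_i^{\mp1}$, and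
$$w=a_1a_2^{m}a_1a_2^{m+1}\cdots a_1a_2^{m+s}$$
is a long word, with $m,s\ge1$ depending on the relator. Read $uw$ as a cyclic word. Its maximal blocks of letters $a_2$ are those of $w$, with pairwise distinct exponents, and possibly one isolated letter $a_2$ inside $u$, separated from the others by the letters $x_i^{\pm1}$. So exactly one maximal block has exponent $m+1\ge2$. If $uw$ were a proper power $y^k$ with $k\ge2$, the cyclic word would be invariant under rotation by $|y|$, and this rotation would move that block to a different block with the same exponent, a contradiction. So no relator is a proper power. By the torsion theorem for small cancellation groups (Lyndon–Schupp, *Combinatorial Group Theory*, Ch. V.10), $B$ is torsion-free.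

**The torsion-free case: $L$.** The free product $G_0=N*P*K$ is torsion-free, because an element of finite order in a free product or an amalgam fixes a vertex of the Bass–Serre tree, hence is conjugate into a factor. By A2, $A$ can be taken torsion-free, and by the same remark $L=A*_NB$ is torsion-free. In the proof of Lemma 7 the path stabilizers were shown to be finite; now they are trivial. So the action in (a) is $(3,1)$-acylindrical. $\square$

**Proof of Theorem 3(ii).** We show that in a $(2,C)$-acylindrical tree the edge stabilizers have finite height, so that (b) applies. Let $L$ satisfy (b) and act on a tree $S$, possibly with inversions, $(2,C)$-acylindrically. Let $e$ be an edge, $E$ its pointwise and $E'$ its setwise stabilizer, so $[E':E]\le2$. If $g\notin E'$, then $ge\ne e$, and $E\cap gEg^{-1}$ fixes $e$ and $ge$ pointwise. So it fixes a path of length at least $2$, and it has at most $C$ elements. Let $g_0E,g_1E,g_2E$ be distinct cosets. Each coset of $E'$ contains at most two cosets of $E$, so some $g_iE'\ne g_jE'$, that is, $g_i^{-1}g_j\notin E'$. Then $g_iEg_i^{-1}\cap g_jEg_j^{-1}$ is finite. So $E$ has height at most $2$.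

Now pass to the barycentric subdivision of $S$, on which $L$ acts without inversions. An element stabilizing a half of $e$ fixes an endpoint and the midpoint of $e$, hence all of $e$. So the edge stabilizers of the subdivision are exactly the groups $E$, which have finite height. By (b), $L$ fixes a point of $S$. Its orbits are bounded, so the action is elementary.

A $(k,C)$-acylindrical action with $k\le2$ is $(2,C)$-acylindrical, so no constant smaller than $3$ is possible for a group satisfying (b). By Theorem 2(a), the constant $3$ is attained. $\blacksquare$
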